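\title{Cap volumes along an inner convex body do not determine a convex body}

\begin{abstract}
Let $K$ and $L$ be convex bodies in $\mathbb{R}^n$, $n\ge 2$, and let $D$ be a convex body in the interior of $K\cap L$. Suppose that every hyperplane supporting $D$ cuts off from $K$ and from $L$, on the side away from $D$, caps of equal volume. We show that $K=L$ need not follow, in any dimension, even when the three bodies are centrally symmetric, smooth, positively curved and arbitrarily close to concentric balls, and $L$ is a rotated copy of $K$. The construction fixes $K$ and $L$ and solves for the support function of $D$ by the implicit function theorem; the linearized equation degenerates on the zero set of a spherical harmonic, and reflections that interchange $K$ and $L$ remove the degeneracy. We also prove that $K=L$ does follow when $K$ and $D$ are concentric discs in the plane.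
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{convex body} in $\mathbb{R}^n$ is a compact convex set with nonempty interior. A hyperplane $H$ \emph{supports} a set $E$ if it meets $E$ and $E$ lies in one of the two closed half-spaces bounded by $H$. If $H$ supports a convex body $D$, we write $H^+$ for the closed half-space bounded by $H$ that does not meet the interior of $D$. The following question comes from Yaskin and Zhang \cite{YZ}.

\begin{quote}
\emph{Let $K$ and $L$ be convex bodies in $\mathbb{R}^n$, $n\ge2$, and let $D$ be a convex body in the interior of $K\cap L$. Suppose that}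
\begin{equation}\label{eq:caps}
\operatorname{vol}_n(K\cap H^+)=\operatorname{vol}_n(L\cap H^+)\quad\text{for every hyperplane $H$ supporting $D$.}
\end{equation}
\emph{Does it follow that $K=L$?}
\end{quote}

Let $B$ be the closed unit ball, $S=S^{n-1}$ the unit sphere, and $h_D(y)=\max_{x\in D}x\cdot y$ the support function of $D$. The hyperplanes supporting $D$ are the hyperplanes $\{x\cdot u=h_D(u)\}$, $u\in S$, and for these $H^+=\{x\cdot u\ge h_D(u)\}$. So the cap volumes of $K$ form one function on $S$. The body $K$ is itself described by one function on $S$, and this count suggests the answer yes. Two easy cases point the same way.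

First, with more hyperplanes the answer is yes. If the volume of $K\cap\{x\cdot u\ge h\}$ is known for all $h\ge h_D(u)$, then $h_K(u)$ is known, being the supremum of those $h$ for which this volume is positive, and a convex body is determined by its support function. Second, nested bodies satisfying \eqref{eq:caps} are equal. If $K\subset L$ and $K\ne L$, the open set $\operatorname{int}L\setminus K$ contains a point $x$; since $x\notin D$, there is $u\in S$ with $x\cdot u>h_D(u)$, and a small ball about $x$ lies in the cap of $L$ in direction $u$ and misses $K$.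

There is also a warning. If $D$ is allowed to shrink to the point $0$, every hyperplane through $0$ halves every body symmetric about $0$, and any two such bodies of equal volume have the same cap volumes. This argument uses that the caps in directions $u$ and $-u$ fill the body, which is false as soon as $D$ has interior points. Nevertheless the answer to the question is no.

To state the result we fix what it means to be close to a ball. The \emph{radial function} of a convex body $M$ with $0\in\operatorname{int}M$ is $\rho_M(v)=\max\{\tau\ge0:\tau v\in M\}$, $v\in S$. For a function $f$ on $S$, $\|f\|_{C^k}$ is the supremum over $S$ of the partial derivatives of order at most $k$ of $x\mapsto f(x/|x|)$, in absolute value. We call $M$ \emph{$\delta$-close to $rB$ in $C^k$} if both $\|\rho_M-r\|_{C^k}$ and $\|h_M|_S-r\|_{C^k}$ are less than $\delta$. A boundary has \emph{positive curvature} if all its principal curvatures are positive.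

\begin{theorem}\label{thm:main}
Let $n\ge2$, $k\in\mathbb{N}$ and $\delta>0$. There are convex bodies $K\ne L$ in $\mathbb{R}^n$ and a convex body $D\subset\operatorname{int}(K\cap L)$ for which \eqref{eq:caps} holds. They can be chosen so that $K,L,D$ are symmetric about $0$ and have $C^\infty$ boundaries of positive curvature, $L$ is the image of $K$ under a rotation, $K$ and $L$ are $\delta$-close to $B$ in $C^k$, and $D$ is $\delta$-close to $\sqrt{3/(n+4)}\,B$ in $C^k$.
\end{theorem}

\begin{theorem}\label{thm:radii}
Theorem~\ref{thm:main} remains true if $\sqrt{3/(n+4)}$ is replaced by any prescribed number $r\in(0,1)$.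
\end{theorem}

Both theorems come from one construction, which starts from a spherical harmonic of even degree $m$. For Theorem~\ref{thm:main} the degree $m=4$ serves for all $k$ and $\delta$; for Theorem~\ref{thm:radii} the degree depends on $r$ and $\delta$. In the plane, the configurations of concentric discs that these examples approach are themselves configurations of uniqueness.

\begin{theorem}\label{thm:disc}
Let $n=2$, let $D$ be a disc, and let $L$ be a convex body with $D\subset\operatorname{int}L$ such that $\operatorname{vol}_2(L\cap H^+)$ is the same for all lines $H$ supporting $D$. Then $L$ is a disc concentric with $D$. Consequently, if $K$ and $D$ are concentric discs in the plane, then \eqref{eq:caps} implies $K=L$.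
\end{theorem}

Section~\ref{sec:plane} shows the idea of the counterexample in the plane. Sections~\ref{sec:balls}--\ref{sec:D} prove Theorems~\ref{thm:main} and~\ref{thm:radii}, and Section~\ref{sec:disc}, which is independent of them, proves Theorem~\ref{thm:disc}.

\section{The idea in the plane}\label{sec:plane}

Let $n=2$ and $u(\theta)=(\cos\theta,\sin\theta)$. For small $|\varepsilon|$ let $K_\varepsilon$ be the body with radial function $1+\varepsilon\sin4\varphi$, where $\varphi$ is the polar angle. Let $h=\cos\alpha$ with $0<\alpha<\pi/2$. In polar coordinates the line $x\cdot u(\theta)=h$ is the curve $\tau=h/\cos(\varphi-\theta)$, so the cap $K_\varepsilon\cap\{x\cdot u(\theta)\ge h\}$ has area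
\begin{equation}\label{eq:plane-area}
V(\theta,h,\varepsilon)=\frac12\int_{\theta-\pi/2}^{\theta+\pi/2}\Big((1+\varepsilon\sin4\varphi)^2-\frac{h^2}{\cos^2(\varphi-\theta)}\Big)_{+}\,d\varphi ,
\end{equation}
where $t_+=\max(t,0)$. At $\varepsilon=0$ the integrand is positive exactly for $|\varphi-\theta|<\alpha$, and
\[
\partial_\varepsilon V(\theta,h,0)=\int_{\theta-\alpha}^{\theta+\alpha}\sin4\varphi\,d\varphi=\tfrac12\sin4\alpha\,\sin4\theta .
\]
For $\alpha=\pi/4$, that is $h=h_0=1/\sqrt2$, this vanishes for all $\theta$: the arc of integration is a full period of $\sin4\varphi$ (Figure~\ref{fig:plane}). To first order in $\varepsilon$, the tangent lines of the disc $h_0B$ do not distinguish $K_\varepsilon$ from $B$. The task is to turn this first-order coincidence into an exact one.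

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\draw[dotted] (0:1.2) -- (180:1.2);
\draw[dotted] (45:1.2) -- (225:1.2);
\draw[dotted] (90:1.2) -- (270:1.2);
\draw[dotted] (135:1.2) -- (315:1.2);
\draw[thick] plot[domain=0:360,samples=181] ({\x}:{1+0.05*sin(4*\x)});
\draw[thick,dashed] plot[domain=0:360,samples=181] ({\x}:{1-0.05*sin(4*\x)});
\draw (0,0) circle (0.7071);
\draw (74.5:1.1485) -- (-29.5:1.1485);
\end{tikzpicture}
\caption{The bodies with radial functions $1+\varepsilon\sin4\varphi$ (solid) and $1-\varepsilon\sin4\varphi$ (dashed) for $\varepsilon=0.05$, the circle of radius $1/\sqrt2$ with one tangent line, and four mirrors (dotted). Reflection in any mirror interchanges the two bodies. The tangent line cuts from the unit circle an arc of length $\pi/2$, a full period of $\sin4\varphi$, so the two caps have equal area to first order in $\varepsilon$.}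
\label{fig:plane}
\end{figure}

\emph{First attempt: keep $K=B$ and $D=h_0B$ and correct $K_\varepsilon$ at higher order.} By Theorem~\ref{thm:disc} this is impossible.

\emph{Second attempt: keep $B$ and $K_\varepsilon$ and correct $D$.} For each $\theta$, condition \eqref{eq:caps} is now one equation for the one unknown $h=h_D(u(\theta))$, and a function of $\theta$ that is $C^2$-close to the constant $h_0$ is the support function of a convex body. After division by $\varepsilon$ the equation reads $\frac12\sin4\alpha\sin4\theta+O(\varepsilon)=0$. Where $\sin4\theta\neq0$ it can be solved for $\alpha$ near $\pi/4$. Where $\sin4\theta=0$ the leading term vanishes for all $\alpha$ and the error term decides. At $\theta=0$ there is in fact no solution. The reflection $\varphi\mapsto-\varphi$ maps $K_\varepsilon$ to $K_{-\varepsilon}$ and preserves the half-plane $x_1\ge h$, so $V(0,h,\varepsilon)=V(0,h,-\varepsilon)$. Add the integrands of \eqref{eq:plane-area} for $\varepsilon$ and $-\varepsilon$, and use $t_+\ge t$ for $|\varphi|<\alpha$ and $t_+\ge0$ elsewhere. This gives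
\[
2V(0,h,\varepsilon)\ge 2V(0,h,0)+\varepsilon^2\int_{-\alpha}^{\alpha}\sin^24\varphi\,d\varphi>2V(0,h,0)\qquad(0<h<1,\ \varepsilon\ne0).
\]

\emph{Third attempt: compare $K_\varepsilon$ with $K_{-\varepsilon}$.} The symmetry that defeated the second attempt now helps. Let $\Phi(\theta,h,\varepsilon)=V(\theta,h,\varepsilon)-V(\theta,h,-\varepsilon)$, so that $\Phi/\varepsilon=\sin4\alpha\sin4\theta+O(\varepsilon)$. The zeros of $\sin4\theta$ are the directions of four lines through $0$, and reflection in each of these lines interchanges $K_\varepsilon$ and $K_{-\varepsilon}$. For $u(\theta)$ on such a line the two caps are mirror images of each other, so $\Phi=0$ for \emph{all} $h$ and $\varepsilon$. A smooth function that vanishes wherever $\sin4\theta$ does is divisible by $\sin4\theta$, because the zeros of $\sin4\theta$ are simple. The quotient is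
\[
\Psi=\frac{\Phi}{\varepsilon\sin4\theta}=\sin4\alpha+O(\varepsilon),
\]
and the derivative of $\sin4\alpha$ with respect to $h=\cos\alpha$ at $\alpha=\pi/4$ is $-4\cos4\alpha/\sin\alpha=4\sqrt2\ne0$, independently of $\theta$. The implicit function theorem solves $\Psi=0$ for $h$ as a smooth function of $(\theta,\varepsilon)$ near $h_0$, and this function is the support function of $D$.

The proof in $\mathbb{R}^n$ needs a spherical harmonic $g$ whose whole zero set consists of mirrors under which it is odd, a simple zero of the factor that replaces $\frac12\sin4\alpha$, smoothness of $V$, and a division lemma for mirrors that intersect on the sphere, as they do when $n\ge3$.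

\section{Perturbed balls and the bodies $K_\varepsilon$}\label{sec:balls}

We shall prescribe $K$ and $L$ by their radial functions and $D$ by its support function. One lemma covers both. A function $F:\mathbb{R}^n\to\mathbb{R}$ is \emph{sublinear} if $F(sx)=sF(x)$ for $s\ge0$ and $F(x+y)\le F(x)+F(y)$. We use the standard fact that a sublinear $F$ is the support function of the compact convex set $\{x: x\cdot y\le F(y)\text{ for all }y\}$; see \cite[Section 1.7]{Sch}. We also use without comment that if $f$ is smooth on $S\times(-a,a)$, then $\|f(\cdot,\varepsilon)-f(\cdot,0)\|_{C^k}\to0$ as $\varepsilon\to0$ for every $k$, by uniform continuity of the derivatives on compact sets.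

\begin{lemma}\label{lem:balls}
Let $\eta:S\times(-a,a)\to(0,\infty)$ be smooth with $\eta(\cdot,0)\equiv r$. Put $F_\varepsilon(x)=|x|\,\eta(x/|x|,\varepsilon)$ for $x\ne0$ and $F_\varepsilon(0)=0$. There is $a'\in(0,a)$ such that the following hold for $|\varepsilon|<a'$.
\begin{enumerate}
\item[(i)] $F_\varepsilon^2$ is convex on $\mathbb{R}^n$ and $F_\varepsilon$ is sublinear.
\item[(ii)] $P_\varepsilon=\{F_\varepsilon\le1\}$ is a convex body with radial function $1/\eta(\cdot,\varepsilon)$ and $C^\infty$ boundary of positive curvature.
\item[(iii)] $F_\varepsilon$ is the support function of a convex body $D_\varepsilon$ with $C^\infty$ boundary of positive curvature.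
\item[(iv)] As $\varepsilon\to0$, the radial and support functions of $P_\varepsilon$ tend to $1/r$ and those of $D_\varepsilon$ tend to $r$, in $C^k$ for every $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
We work with the square $G_\varepsilon=F_\varepsilon^2$ because its Hessian at $\varepsilon=0$ is definite, while that of $r|x|$ is degenerate in the radial direction.

(i) The function $G_\varepsilon(x)$ is smooth in $(x,\varepsilon)$ for $x\ne0$ and positively homogeneous of degree $2$ in $x$. Its Hessian in $x$ is homogeneous of degree $0$ and equals $2r^2I$ at $\varepsilon=0$. By compactness of $S$ it is positive definite for all $x\ne0$ when $|\varepsilon|$ is small. Hence $G_\varepsilon$ is convex on each line that misses $0$. On a line through $0$, the function $s\mapsto G_\varepsilon(sv)$ is $G_\varepsilon(v)s^2$ for $s\ge0$ and $G_\varepsilon(-v)s^2$ for $s\le0$, which has a continuous increasing derivative. So $G_\varepsilon$ is convex, and $P_\varepsilon=\{G_\varepsilon\le1\}$ is convex. For $x,y\neq0$ the point $(x+y)/(F_\varepsilon(x)+F_\varepsilon(y))$ is a convex combination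 of $x/F_\varepsilon(x)$ and $y/F_\varepsilon(y)$, which lie in $P_\varepsilon$; therefore $F_\varepsilon(x+y)\le F_\varepsilon(x)+F_\varepsilon(y)$.

(ii) We have $\tau v\in P_\varepsilon$ if and only if $\tau\le1/\eta(v,\varepsilon)$, for $v\in S$ and $\tau\geq0$. So $P_\varepsilon$ is a convex body with the stated radial function, and $\partial P_\varepsilon=\{G_\varepsilon=1\}$. There $x\cdot\nabla G_\varepsilon=2G_\varepsilon=2$ by Euler's identity, so $\nabla G_\varepsilon\ne0$ and $\partial P_\varepsilon$ is a smooth hypersurface. Its second fundamental form is the restriction of $\nabla^2G_\varepsilon/|\nabla G_\varepsilon|$ to the tangent space, which is positive definite.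

(iii) Let $D_\varepsilon$ be the compact convex set with support function $F_\varepsilon$. It contains the ball about $0$ of radius $\min_S\eta(\cdot,\varepsilon)>0$, so it is a convex body. Put $X_\varepsilon(u)=\nabla F_\varepsilon(u)$ for $u\in S$. If $x\in D_\varepsilon$ and $x\cdot u=F_\varepsilon(u)$, then $y\mapsto F_\varepsilon(y)-x\cdot y$ is nonnegative and vanishes at $y=u$, so its gradient vanishes there and $x=X_\varepsilon(u)$. Such a point $x$ exists for every $u$ and lies on $\partial D_\varepsilon$, and every boundary point arises in this way because it lies on a supporting hyperplane. Thus $X_\varepsilon(S)=\partial D_\varepsilon$.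

Let $\psi_\varepsilon=X_\varepsilon/|X_\varepsilon|:S\to S$; it is onto, since every ray from $0$ meets $\partial D_\varepsilon$, and $\psi_0$ is the identity, since $X_0(u)=ru$. The map $\Theta(u,\varepsilon)=(\psi_\varepsilon(u),\varepsilon)$ has invertible differential at each $(u,0)$, hence on $S\times(-a',a')$ for small $a'$. It is also injective there for small $a'$. Otherwise there are $\varepsilon_i\to0$ and $u_i\ne u_i'$ with $\psi_{\varepsilon_i}(u_i)=\psi_{\varepsilon_i}(u_i')$; along a subsequence $u_i\to u$ and $u_i'\to u'$, then $u=\psi_0(u)=\psi_0(u')=u'$, and this contradicts the injectivity of $\Theta$ near $(u,0)$. So $\Theta$ is a diffeomorphism of $S\times(-a',a')$, and $\rho_{D_\varepsilon}(v)=|X_\varepsilon(\psi_\varepsilon^{-1}(v))|$ is smooth in $(v,\varepsilon)$ and equals $r$ at $\varepsilon=0$.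

It follows that $\partial D_\varepsilon=\{\rho_{D_\varepsilon}(v)v:v\in S\}$ is a smooth hypersurface and that $X_\varepsilon:S\to\partial D_\varepsilon$ is a diffeomorphism. The outer unit normal at $X_\varepsilon(u)$ is $u$, so $X_\varepsilon$ is the inverse of the Gauss map, and the principal curvatures are the reciprocals of the eigenvalues of $d(X_\varepsilon)_u=\nabla^2F_\varepsilon(u)|_{u^\perp}$ (this is the matrix $\nabla_S^2\eta+\eta I$ of radii of curvature; see \cite[Section 2.5]{Sch}). This map is $r$ times the identity at $\varepsilon=0$, hence positive definite for small $|\varepsilon|$.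

(iv) The functions $\rho_{P_\varepsilon}=1/\eta$, $h_{D_\varepsilon}|_S=\eta$ and $\rho_{D_\varepsilon}$ are smooth in both variables. For the fourth, note that $x\cdot y\le F_\varepsilon(y)$ for all $y$ if and only if $x\cdot y\le1$ for all $y\in P_\varepsilon$, by homogeneity. So $D_\varepsilon=\{h_{P_\varepsilon}\le1\}$ and $h_{P_\varepsilon}|_S=1/\rho_{D_\varepsilon}$.
\end{proof}

We now choose the harmonic. Let $m\ge4$ be even and
\[
g(x)=\operatorname{Im}(x_1+ix_2)^m,\qquad x\in\mathbb{R}^n .
\]
As the imaginary part of a holomorphic function of $x_1+ix_2$, it is a harmonic polynomial, homogeneous of degree $m$. If $x_1+ix_2=\varrho e^{i\varphi}$, then $g=\varrho^m\sin m\varphi$; hence $|g|\le1$ on $S$, and $g(-x)=g(x)$ because $m$ is even. For $1\le j\le m$ let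
\[
a_j=(-\sin\tfrac{j\pi}{m},\cos\tfrac{j\pi}{m},0,\dots,0),\qquad \ell_j(x)=a_j\cdot x=\varrho\sin(\varphi-\tfrac{j\pi}{m}).
\]
These linear forms are pairwise non-proportional, since the angles $j\pi/m$ are distinct modulo $\pi$. The polynomial $g$ vanishes on each hyperplane $\{\ell_j=0\}$, so it is divisible by each $\ell_j$, and by comparing degrees $g=c\,\ell_1\cdots\ell_m$ with a constant $c\ne0$. For $m=4$, $g=4x_1x_2(x_1-x_2)(x_1+x_2)$. The orthogonal reflection $\sigma_j$ in $\{\ell_j=0\}$ fixes $x_3,\dots,x_n$ and $\varrho$ and sends $\varphi$ to $2j\pi/m-\varphi$. Since $\sin(2j\pi-m\varphi)=-\sin m\varphi$,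
\begin{equation}\label{eq:mirror}
g\circ\sigma_j=-g\qquad(1\le j\le m).
\end{equation}

Apply Lemma~\ref{lem:balls} with $\eta(v,\varepsilon)=1/(1+\varepsilon g(v))$ and $r=1$, and let $K_\varepsilon=P_\varepsilon$. There is $\varepsilon_0\in(0,1)$ such that, for $|\varepsilon|<\varepsilon_0$, $K_\varepsilon$ is a convex body with radial function $1+\varepsilon g$ and $C^\infty$ boundary of positive curvature, and $K_\varepsilon=\{G(\cdot,\varepsilon)\le1\}$, where
\[
G(x,\varepsilon)=\frac{|x|^2}{(1+\varepsilon g(x/|x|))^2},\qquad G(0,\varepsilon)=0,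
\]
is convex in $x$ and smooth for $x\ne0$. The body $K_\varepsilon$ is symmetric about $0$ because $g$ is even, and it contains $(1-|\varepsilon|)B$. By \eqref{eq:mirror}, $\sigma_jK_\varepsilon=K_{-\varepsilon}$. The rotation by $\pi/m$ in the $(x_1,x_2)$-plane also changes the sign of $g$, so it also maps $K_\varepsilon$ onto $K_{-\varepsilon}$. Finally $K_\varepsilon\ne K_{-\varepsilon}$ for $\varepsilon\ne0$, since $g\not\equiv0$ on $S$.

\section{The multiplier $\lambda_m$ and its zeros}\label{sec:lambda}

The first variation of a cap volume will be the integral of $g$ over a spherical cap. Integration over caps of a fixed size commutes with rotations, and it acts on the harmonics of degree $m$ as a scalar, which the Funk--Hecke theorem identifies.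

We recall what we need about orthogonal polynomials. Let $w$ be a positive, even, integrable weight on $(-1,1)$. For each $N\geq0$ there is a unique monic polynomial $q_N$ of degree $N$ with $\int_{-1}^1q_Np\,w\,dt=0$ for all $p$ of degree less than $N$, and every polynomial of degree at most $N$ with this property is a multiple of $q_N$. By uniqueness $q_N(-t)=(-1)^Nq_N(t)$. It has $N$ simple zeros in $(-1,1)$: if it changed sign there only at $t_1,\dots,t_i$ with $i<N$, then $q_N\prod(t-t_j)$ would have constant sign and integral zero against $w$.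

Let $P_m$ be the orthogonal polynomial of degree $m$ for the weight $(1-t^2)^{(n-3)/2}$, normalized by $P_m(1)=1$, and let $dv$ be surface measure on $S$. The \emph{Funk--Hecke theorem} states that for every homogeneous harmonic polynomial $Y$ of degree $m$, every bounded measurable $f$ on $[-1,1]$ and every $u\in S$,
\[
\int_Sf(u\cdot v)Y(v)\,dv=\Big(|S^{n-2}|\int_{-1}^1f(t)P_m(t)(1-t^2)^{\frac{n-3}2}dt\Big)Y(u),
\]
with $|S^0|=2$. Taking for $f$ the indicator function of $[h,1]$, we obtain
\begin{equation}\label{eq:FH}
\int_{\{v\in S:\,v\cdot u\ge h\}}g(v)\,dv=\lambda_m(h)g(u),\qquad \lambda_m(h)=|S^{n-2}|\int_h^1P_m(t)(1-t^2)^{\frac{n-3}2}dt .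
\end{equation}
For $n=2$ this is the elementary formula $\int_{\theta-\alpha}^{\theta+\alpha}\sin m\varphi\,d\varphi=\frac2m\sin m\alpha\,\sin m\theta$, so that $\lambda_m(\cos\alpha)=\frac2m\sin m\alpha$. In general the integral can be evaluated by passing to the next weight. From now on $w(t)=(1-t^2)^{(n-1)/2}$, and $q_N$ are the monic orthogonal polynomials for this $w$.

\begin{lemma}\label{lem:lambda}
There is a constant $c_m\ne0$ with $\lambda_m(h)=c_m(1-h^2)^{(n-1)/2}q_{m-1}(h)$ on $[-1,1]$. Hence the zeros of $\lambda_m$ in $(-1,1)$ are those of $q_{m-1}$, and $\lambda_m'\ne0$ at each of them. The number $\sqrt{3/(n+4)}\in(0,1)$ is a zero of $\lambda_4$.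
\end{lemma}

\begin{proof}
We have $(wq_{m-1})'=(1-t^2)^{(n-3)/2}s(t)$ with $s=(1-t^2)q_{m-1}'-(n-1)tq_{m-1}$, a polynomial of degree $m$ with leading coefficient $-(m+n-2)\ne0$. Let $p$ have degree at most $m-1$. Since $w(\pm1)=0$, integration by parts gives
\[
\int_{-1}^1s\,p\,(1-t^2)^{\frac{n-3}2}dt=-\int_{-1}^1q_{m-1}\,p'\,w\,dt=0,
\]
because $p'$ has degree at most $m-2$. So $s=bP_m$ with $b\ne0$, and integration over $[h,1]$ gives $\lambda_m(h)=-|S^{n-2}|\,b^{-1}w(h)q_{m-1}(h)$. At a zero $h_0\in(-1,1)$, $\lambda_m'(h_0)=c_mw(h_0)q_{m-1}'(h_0)\ne0$.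

For $m=4$, $q_3$ is odd, so $q_3=t^3-\kappa t$. Let $I_i=\int_{-1}^1t^{2i}w\,dt$. Orthogonality to $t$ gives $\kappa=I_2/I_1$. Integrating the derivative of $t^3(1-t^2)^{(n+1)/2}$ over $[-1,1]$ gives
\[
0=\int_{-1}^1\big(3t^2(1-t^2)-(n+1)t^4\big)w\,dt=3I_1-(n+4)I_2 ,
\]
so $\kappa=3/(n+4)$.
\end{proof}

For $n=2$ the zero is $1/\sqrt2$, as in Section~\ref{sec:plane}. For every even $m\geq2$ the polynomial $q_{m-1}$ is odd, so $\lambda_m(0)=0$; this is the degenerate case $D=\{0\}$ of Section~\ref{sec:intro}. For $m=2$, $q_1=t$ has no other zero, which is why we need $m\ge4$.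

For Theorem~\ref{thm:radii} we need zeros near any given $r$. In the plane the zeros of $\lambda_m$ are $\cos(j\pi/m)$, $0<j<m$, and they fill $(-1,1)$ as $m$ grows. In general this follows from Stieltjes' theorem on the convergence of Gauss quadrature for continuous functions; we include the short argument.

\begin{lemma}\label{lem:dense}
Let $0<r_1<r_2<1$. For all sufficiently large $N$, $q_N$ has a zero in $(r_1,r_2)$.
\end{lemma}

\begin{proof}
Let $t_1,\dots,t_N$ be the zeros of $q_N$, let $l_i$ be the polynomial of degree $N-1$ with $l_i(t_i)=1$ and $l_i(t_j)=0$ for $j\ne i$, and let $\kappa_i=\int_{-1}^1l_iw\,dt$. If $p$ has degree at most $2N-1$, write $p=q_Np_1+p_2$ with $p_1,p_2$ of degree at most $N-1$. Then $p_2=\sum_ip(t_i)l_i$, and by orthogonality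
\[
\int_{-1}^1p\,w\,dt=\int_{-1}^1p_2\,w\,dt=\sum_i\kappa_i\,p(t_i).
\]
The choices $p=l_i^2$ and $p=1$ show that $\kappa_i>0$ and $\sum_i\kappa_i=W:=\int_{-1}^1w\,dt$.

Take a continuous $f\ge0$ on $[-1,1]$ that vanishes outside $(r_1,r_2)$, with $I=\int_{-1}^1fw\,dt>0$. By the Weierstrass theorem there is a polynomial $p$ with $|f-p|<I/(2W)$ on $[-1,1]$; then $\int_{-1}^1pw\,dt>I/2$. If $2N-1\ge\deg p$ and no $t_i$ lies in $(r_1,r_2)$, then $f(t_i)=0$ and $p(t_i)<I/(2W)$ for all $i$, so $\int_{-1}^1pw\,dt=\sum_i\kappa_ip(t_i)<I/2$, a contradiction.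
\end{proof}

\section{The cap volume and division by $g$}\label{sec:division}

Fix an even $m\ge4$, write $\lambda=\lambda_m$, and fix $h_0\in(0,1)$ with
\begin{equation}\label{eq:simple}
\lambda(h_0)=0,\qquad\lambda'(h_0)\ne0 .
\end{equation}
Decrease $\varepsilon_0$ so that $h_0<1-\varepsilon_0$, and let $J=(0,1-\varepsilon_0)$ and $E=(-\varepsilon_0,\varepsilon_0)$. For $u\in S$, $h\in J$, $\varepsilon\in E$ put
\[
V(u,h,\varepsilon)=\operatorname{vol}_n\big(K_\varepsilon\cap\{x\cdot u\ge h\}\big).
\]

\begin{lemma}\label{lem:V}
$V\in C^\infty(S\times J\times E)$, and $\partial_\varepsilon V(u,h,0)=\lambda(h)g(u)$.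
\end{lemma}

\begin{proof}
\emph{Smoothness.} In polar coordinates about $0$ the integrand has a kink, as in \eqref{eq:plane-area}. We use polar coordinates about the point $hu$ of the cutting hyperplane instead: seen from there the half-space is a hemisphere of directions, and only the distance to $\partial K_\varepsilon$ varies.

Let $|p|<1-\varepsilon_0$, $\omega\in S$, $\varepsilon\in E$, and $f(\tau)=G(p+\tau\omega,\varepsilon)$. Then $f$ is convex, $f(0)<1$ because $|p|<1-\varepsilon_0<\min_S(1+\varepsilon g)$, and $f(\tau)\to\infty$ as $\tau\to\infty$. So there is $R>0$ with $f(R)=1$. Convexity gives $f(\tau)\le(1-\tau/R)f(0)+\tau/R<1$ for $0\le\tau<R$, so $R=R(\omega,p,\varepsilon)$ is unique and $\{\tau\ge0:p+\tau\omega\in K_\varepsilon\}=[0,R]$. The point $p+R\omega$ is not $0$, since $G=1$ there, so $G$ is smooth near it, and $f'(R)\ge(f(R)-f(0))/R>0$. The implicit function theorem gives a smooth positive local solution of $G(p+\tau\omega,\varepsilon)=1$, which equals $R$ by uniqueness. Thus $R$ is smooth in $(\omega,p,\varepsilon)$.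

Let $u_0\in S$ and let $b_2,\dots,b_n$ be a basis of $u_0^\perp$. For $u$ near $u_0$ the Gram--Schmidt process applied to $u,b_2,\dots,b_n$ gives an orthogonal matrix $Q(u)$, smooth in $u$, with $Q(u)e_1=u$. Then
\[
V(u,h,\varepsilon)=\frac1n\int_{\{\omega\cdot u\ge0\}}R(\omega,hu,\varepsilon)^n\,d\omega=\frac1n\int_{\{\omega\cdot e_1\ge0\}}R(Q(u)\omega,hu,\varepsilon)^n\,d\omega .
\]
The last integral is over a fixed compact set and its integrand is smooth in all variables.

\emph{The derivative.} Let $\chi(t)=1$ for $t\ge h$ and $\chi(t)=0$ for $t<h$. In polar coordinates about $0$,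
\[
\frac{V(u,h,\varepsilon)-V(u,h,0)}{\varepsilon}=\int_S\Big(\frac1\varepsilon\int_1^{1+\varepsilon g(v)}\chi(\tau\,v\cdot u)\,\tau^{n-1}\,d\tau\Big)dv .
\]
The expression in parentheses is at most $2^{n-1}$ in absolute value. If $v\cdot u>h$, then $\chi(\tau\,v\cdot u)=1$ for $\tau$ near $1$ and the expression tends to $g(v)$ as $\varepsilon\to0$; if $v\cdot u<h$, it is $0$ for small $|\varepsilon|$. The set $\{v\cdot u=h\}$ has measure zero in $S$. Dominated convergence and \eqref{eq:FH} give the claim.
\end{proof}

Let $\Phi(u,h,\varepsilon)=V(u,h,\varepsilon)-V(u,h,-\varepsilon)$. We must solve $\Phi=0$ for $h$. The equation is trivial when $\varepsilon=0$ and, as we shall see, when $g(u)=0$; we remove these two factors in turn. Since $\Phi$ is smooth and vanishes at $\varepsilon=0$,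
\begin{equation}\label{eq:Phi1}
\Phi=\varepsilon\,\Phi_1,\qquad\Phi_1(u,h,\varepsilon)=\int_0^1(\partial_\varepsilon\Phi)(u,h,s\varepsilon)\,ds,\qquad\Phi_1(u,h,0)=2\lambda(h)g(u),
\end{equation}
with $\Phi_1$ smooth. If $\ell_j(u)=0$, then $\sigma_j$ fixes $u$, so it preserves the half-space $\{x\cdot u\ge h\}$, and it maps $K_\varepsilon$ onto $K_{-\varepsilon}$. Hence $\Phi(u,h,\varepsilon)=0$. Dividing by $\varepsilon\ne0$, and using continuity at $\varepsilon=0$, we get
\begin{equation}\label{eq:vanish}
\Phi_1(u,h,\varepsilon)=0\qquad\text{whenever }\ell_j(u)=0\text{ for some }j.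
\end{equation}

For $n\ge3$ all mirrors pass through the points of $S$ with $x_1=x_2=0$, where $g$ vanishes to order $m$. Division is still possible, one linear factor at a time.

\begin{lemma}\label{lem:div}
Let $\ell_1,\dots,\ell_m$ be pairwise non-proportional nonzero linear forms on $\mathbb{R}^n$, let $U$ be an open subset of a Euclidean space, and let $f$ be a smooth function on $\Omega=(\mathbb{R}^n\setminus\{0\})\times U$ with $f(x,z)=0$ whenever $\ell_j(x)=0$ for some $j$. Then $f=\ell_1\cdots\ell_m\,\tilde f$ with $\tilde f$ smooth on $\Omega$.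
\end{lemma}

\begin{proof}
\emph{One form.} We may assume $\ell(x)=a\cdot x$ with $|a|=1$. The quotient $f/\ell$ is smooth where $\ell\ne0$. Let $x_0\ne0$ with $\ell(x_0)=0$, and take an open ball about $x_0$ that misses $0$. For $x$ in the ball write $x=y+sa$ with $s=\ell(x)$ and $\ell(y)=0$. The projection $y$ is no farther from $x_0$ than $x$ is, so the segment from $y$ to $x$ lies in the ball, and
\[
f(x,z)=f(x,z)-f(y,z)=s\int_0^1(a\cdot\nabla_xf)(y+\tau sa,z)\,d\tau .
\]
The integral is smooth in $(x,z)$ and equals $f/\ell$ where $\ell\ne0$. These local extensions agree on overlaps, since $\{\ell\ne0\}$ is dense.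

\emph{Induction.} Suppose $f=\ell_1\cdots\ell_jf_j$ with $f_j$ smooth and $j<m$. Then $f_j(x,z)=0$ when $\ell_{j+1}(x)=0$ and $\ell_i(x)\neq0$ for all $i\le j$. Each $\{\ell_i=0\}$ meets the hyperplane $\{\ell_{j+1}=0\}$ in a proper subspace of it, so these $x$ are dense in $\{\ell_{j+1}=0\}\setminus\{0\}$. By continuity $f_j$ vanishes on all of this set, and it can be divided by $\ell_{j+1}$.
\end{proof}

The forms must be non-proportional: $f=\ell$ vanishes where $\ell^2$ does and is not divisible by it. So the construction needs each mirror to occur in $g$ to the first power only.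

Apply the lemma to $f(x,h,\varepsilon)=\Phi_1(x/|x|,h,\varepsilon)$, which is legitimate by \eqref{eq:vanish}, and restrict to $S$. Since $g=c\,\ell_1\cdots\ell_m$, there is $\Psi\in C^\infty(S\times J\times E)$ with
\begin{equation}\label{eq:Psi}
\Phi(u,h,\varepsilon)=\varepsilon\,g(u)\,\Psi(u,h,\varepsilon),\qquad\Psi(u,h,0)=2\lambda(h)\quad\text{for all }u\in S .
\end{equation}
The second identity follows from \eqref{eq:Phi1} where $g(u)\ne0$, and then everywhere, because $\{g\ne0\}$ is dense in $S$.

\section{The body $D$}\label{sec:D}

By \eqref{eq:simple} and \eqref{eq:Psi}, $\Psi(u,h_0,0)=0$ and $\partial_h\Psi(u,h_0,0)=2\lambda'(h_0)\ne0$ for every $u\in S$. We need one solution defined on the whole sphere, so we make the implicit function theorem uniform in $u$. By compactness of $S$ there are $\gamma>0$ and $\varepsilon_1\in(0,\varepsilon_0)$ such that $[h_0-\gamma,h_0+\gamma]\subset J$ and $\partial_h\Psi$ has the sign of $\lambda'(h_0)$ on $S\times[h_0-\gamma,h_0+\gamma]\times(-\varepsilon_1,\varepsilon_1)$. In particular $\lambda$ is strictly monotone on $[h_0-\gamma,h_0+\gamma]$,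 so $\lambda(h_0-\gamma)$ and $\lambda(h_0+\gamma)$ are nonzero with opposite signs. After decreasing $\varepsilon_1$, the numbers $\Psi(u,h_0\pm\gamma,\varepsilon)$ have the signs of $\lambda(h_0\pm\gamma)$ for all $u\in S$ and $|\varepsilon|<\varepsilon_1$. Hence there is a unique $\eta(u,\varepsilon)\in(h_0-\gamma,h_0+\gamma)$ with
\begin{equation}\label{eq:eta}
\Psi(u,\eta(u,\varepsilon),\varepsilon)=0 ,
\end{equation}
and $\eta(u,0)=h_0$. Near each point the implicit function theorem gives a smooth solution of \eqref{eq:eta} with values in the same interval, which equals $\eta$ by uniqueness. So $\eta$ is smooth on $S\times(-\varepsilon_1,\varepsilon_1)$.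

By Lemma~\ref{lem:balls} with $r=h_0$, for small $|\varepsilon|$ there is a convex body $D_\varepsilon$ with $h_{D_\varepsilon}|_S=\eta(\cdot,\varepsilon)$ and $C^\infty$ boundary of positive curvature, and its radial and support functions tend to $h_0$ in every $C^k$. Since $\eta<h_0+\gamma<1-\varepsilon_0$,
\[
D_\varepsilon\subset(h_0+\gamma)B\subset\operatorname{int}\big((1-\varepsilon_0)B\big)\subset\operatorname{int}(K_\varepsilon\cap K_{-\varepsilon}).
\]
The body $D_\varepsilon$ is symmetric about $0$. Indeed, $V(-u,h,\varepsilon)=V(u,h,\varepsilon)$ because $K_\varepsilon=-K_\varepsilon$, and $g$ is even, so \eqref{eq:Psi} gives $\Psi(-u,h,\varepsilon)=\Psi(u,h,\varepsilon)$ where $\varepsilon g(u)\ne0$, and everywhere by continuity. Uniqueness in \eqref{eq:eta} gives $\eta(-u,\varepsilon)=\eta(u,\varepsilon)$, and a body with even support function is symmetric.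

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:radii}]
Let $m$ and $h_0$ satisfy \eqref{eq:simple}. For small $\varepsilon>0$ put $K=K_\varepsilon$, $L=K_{-\varepsilon}$, $D=D_\varepsilon$. If $H$ supports $D$, then $H^+=\{x\cdot u\ge\eta(u,\varepsilon)\}$ for some $u\in S$, and by \eqref{eq:Psi} and \eqref{eq:eta}
\[
\operatorname{vol}_n(K\cap H^+)-\operatorname{vol}_n(L\cap H^+)=\Phi(u,\eta(u,\varepsilon),\varepsilon)=\varepsilon\,g(u)\,\Psi(u,\eta(u,\varepsilon),\varepsilon)=0 .
\]
By Section~\ref{sec:balls}, $K\ne L$, $L$ is a rotated copy of $K$, both are symmetric with $C^\infty$ boundaries of positive curvature, and both are $\delta$-close to $B$ in $C^k$ when $\varepsilon$ is small. When $\varepsilon$ is small, $D$ is $\delta/2$-close to $h_0B$ in $C^k$.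

For Theorem~\ref{thm:main} take $m=4$ and $h_0=\sqrt{3/(n+4)}$, which satisfy \eqref{eq:simple} by Lemma~\ref{lem:lambda}. For Theorem~\ref{thm:radii}, Lemma~\ref{lem:dense} gives an even $m\ge4$ and a zero $h_0\in(0,1)$ of $q_{m-1}$ with $|h_0-r|<\delta/2$. By Lemma~\ref{lem:lambda} it satisfies \eqref{eq:simple}, and $D$ is $\delta$-close to $rB$ in $C^k$.
\end{proof}

\begin{remark}
The condition $\lambda(h_0)=0$ cannot be dropped: if $\lambda(h)\ne0$, then by \eqref{eq:Psi} the caps of $K_\varepsilon$ and $K_{-\varepsilon}$ at levels near $h$ have different volumes for small $\varepsilon\neq0$ in every direction $u$ with $g(u)\ne0$. The condition $\lambda'(h_0)\ne0$ is used only to solve \eqref{eq:eta}. The parity of $m$ is used only for the central symmetry of $K$, $L$ and $D$.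
\end{remark}

\begin{remark}
The body $D_\varepsilon$ does not prefer $K$ to $L$. Since $\Phi$ is odd in $\varepsilon$, $\Psi$ is even in $\varepsilon$, and uniqueness in \eqref{eq:eta} gives $D_{-\varepsilon}=D_\varepsilon$; thus $\eta=h_0+O(\varepsilon^2)$, while $K_{\pm\varepsilon}$ differ from $B$ at order $\varepsilon$. Since $\Phi$ and $g$ both change sign under $u\mapsto\sigma_ju$, $\Psi$ does not change, and $\sigma_jD_\varepsilon=D_\varepsilon$.
\end{remark}

\section{Caps along a disc in the plane}\label{sec:disc}

We prove Theorem~\ref{thm:disc}. After a translation and a dilation, $D$ is the unit disc centered at $0$. Let $u(\theta)=(\cos\theta,\sin\theta)$, $u'(\theta)=(-\sin\theta,\cos\theta)$ and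
\[
A(\theta)=\operatorname{vol}_2\big(L\cap\{x\cdot u(\theta)\ge1\}\big).
\]
The plan is to differentiate $A$. When the tangent line rolls along the circle, the cap gains a thin sector on one side of the point of tangency and loses one on the other, so constancy of $A$ forces this point to bisect the chord.

Extend $\rho_L$, which is continuous, to the gauge $N(x)=|x|/\rho_L(x/|x|)$, a continuous convex function with $L=\{N\le1\}$ and $\partial L=\{N=1\}$. The tangent line at $u(\theta)$ meets $L$ in the chord $\{u(\theta)+tu'(\theta):-a(\theta)\le t\le b(\theta)\}$. Since $N(u(\theta))<1$, the convexity argument in the proof of Lemma~\ref{lem:V} shows that $b(\theta)$ is the only $t>0$ with $u(\theta)+tu'(\theta)\in\partial L$, and $a(\theta)$ the only $t>0$ with $u(\theta)-tu'(\theta)\in\partial L$. Both are continuous: if $\theta_i\to\theta$, every limit point $t$ of the bounded sequence $b(\theta_i)$ satisfies $t\geq0$ and $N(u(\theta)+tu'(\theta))=1$, so $t=b(\theta)$, and the same argument with $-u'$ applies to $a$.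

\begin{lemma}\label{lem:Aprime}
$A$ is of class $C^1$ and $A'=\frac12(b^2-a^2)$.
\end{lemma}

\begin{proof}
A point $x$ with $|x|>1$ has the form $x=u(\varphi)/\cos\beta$ with $\beta\in(0,\pi/2)$ unique and $\varphi$ unique modulo $2\pi$. Then $x\cdot u(\theta)=\cos(\theta-\varphi)/\cos\beta$, so $x\cdot u(\theta)\ge1$ if and only if $\theta$ lies, modulo $2\pi$, in $[\tau_1,\tau_2]$, where $\tau_1=\varphi-\beta$ and $\tau_2=\varphi+\beta$. From $x\cdot u(\tau_i)=1$ and $x\cdot u'(\theta)=\sin(\varphi-\theta)/\cos\beta$ we get
\begin{equation}\label{eq:tangents}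
x=u(\tau_1)+t\,u'(\tau_1)=u(\tau_2)-t\,u'(\tau_2),\qquad t=\tan\beta .
\end{equation}
Conversely $u(\tau)\pm tu'(\tau)=u(\tau\pm\beta)/\cos\beta$ for $t=\tan\beta>0$. So each of the maps $T_\pm(\tau,t)=u(\tau)\pm tu'(\tau)$ is a bijection from $(\mathbb{R}/2\pi\mathbb{Z})\times(0,\infty)$ onto $\{|x|>1\}$, with $\tau=\tau_1$ for $T_+$ and $\tau=\tau_2$ for $T_-$. As $u''=-u$, we have $\partial_\tau T_\pm=u'\mp tu$ and $\partial_tT_\pm=\pm u'$, so both Jacobians have absolute value $t$.

Fix $\theta_0<\theta_1<\theta_0+\pi$ and let $Z=(\theta_0,\theta_1)$, read modulo $2\pi$. Let $|x|>1$, and suppose that $x$ is on neither of the tangent lines at $u(\theta_0)$ and $u(\theta_1)$, that is, $\tau_1,\tau_2\notin\{\theta_0,\theta_1\}$. As $\theta$ increases from $\theta_0$ to $\theta_1$, the indicator function of the condition $x\cdot u(\theta)\ge1$ jumps up by $1$ at $\tau_1$ if $\tau_1\in Z$, jumps down by $1$ at $\tau_2$ if $\tau_2\in Z$, and is otherwise constant. Integrate its total change over $L\setminus D$; the two lines are null sets, and $D$ meets each cap in one point. This gives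
\[
A(\theta_1)-A(\theta_0)=\operatorname{vol}_2\{x\in L\setminus D:\tau_1\in Z\}-\operatorname{vol}_2\{x\in L\setminus D:\tau_2\in Z\}.
\]
The first set is the image under $T_+$ of $\{\tau\in Z,\ 0<t\le b(\tau)\}$ and has area $\int_Z\int_0^{b(\tau)}t\,dt\,d\tau=\frac12\int_Zb^2\,d\tau$. The second is the image under $T_-$ of $\{\tau\in Z,\ 0<t\le a(\tau)\}$ and has area $\frac12\int_Za^2\,d\tau$. Since $a$ and $b$ are continuous, the lemma follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disc}]
If $A$ is constant, then $a\equiv b$. Because $D$ is a disc, this says that the two ends of each tangent chord are at the same distance $\sqrt{1+a^2}$ from $0$. Following chords one after another therefore moves a point of $\partial L$ around a circle by a fixed angle.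

Precisely, let $\rho(\varphi)=\rho_L(u(\varphi))>1$ and $\beta(\varphi)=\arccos(1/\rho(\varphi))\in(0,\pi/2)$. Fix $\varphi$ and put $\beta=\beta(\varphi)$, $\tau=\varphi+\beta$. By \eqref{eq:tangents} the boundary point $\rho(\varphi)u(\varphi)=u(\varphi)/\cos\beta$ equals $u(\tau)-\tan\beta\,u'(\tau)$, so $a(\tau)=\tan\beta$. Then $b(\tau)=\tan\beta$, and the other end of the chord is $u(\tau)+\tan\beta\,u'(\tau)=u(\varphi+2\beta)/\cos\beta\in\partial L$. Hence
\begin{equation}\label{eq:step}
\rho(\varphi+2\beta(\varphi))=\rho(\varphi)\qquad\text{for all }\varphi .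
\end{equation}
If $\beta(\varphi)/\pi$ is rational, the chords starting at $\varphi$ close up and \eqref{eq:step} constrains $\rho$ at finitely many angles only; we therefore look for an irrational value. Suppose $\rho$ is not constant. Then the continuous function $\beta$ takes all values in a nondegenerate interval, so $\beta_0=\beta(\varphi_0)$ is an irrational multiple of $\pi$ for some $\varphi_0$. If $\rho(\varphi_0+2j\beta_0)=\rho(\varphi_0)$, then $\beta(\varphi_0+2j\beta_0)=\beta_0$, and \eqref{eq:step} gives $\rho(\varphi_0+2(j+1)\beta_0)=\rho(\varphi_0)$. By induction this holds for all $j\ge0$. The angles $\varphi_0+2j\beta_0$ are dense modulo $2\pi$, so the continuous function $\rho$ is constant, a contradiction. Thus $L$ is a disc centered at $0$.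

Now let $K$ be a disc concentric with $D$ and let $L$ satisfy \eqref{eq:caps}. The caps of $K$ all have the same area, hence so do those of $L$, and $L$ is a disc concentric with $D$. One of $K$ and $L$ contains the other, and nested bodies satisfying \eqref{eq:caps} are equal by Section~\ref{sec:intro}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Sch}
Schneider, \emph{Convex Bodies: The Brunn--Minkowski Theory}.

\bibitem{YZ}
Vladyslav Yaskin and Ning Zhang, \emph{Non-central sections of convex bodies}, arXiv:1509.08174 (2015).

\end{thebibliography}
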